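# One half for stationary prophet inequalities with several goods and matroid demands

## Items that perish, buyers who do not wait, and matroids

Throughout, $\mathbb N=\{0,1,2,\dots\}$, vectors in $\mathbb N^{\mathcal G}$ are compared coordinatewise, and $e_k$ is the $k$-th unit vector. "Decreasing" always means coordinatewise non-increasing. For $n\in\mathbb N^{\mathcal G}$ put $\operatorname{supp}n=\{i:n_i\ge 1\}$.

**Definition (the SPI model).** There is a finite set $\mathcal G$ of goods and a finite set $\mathcal B$ of buyer types. Items of good $i$ arrive as a Poisson process of rate $\lambda_i>0$, and each item independently perishes after an exponential time of rate $\mu_i>0$. Buyers of type $j$ arrive as a Poisson process of rate $\gamma_j>0$. All these processes are independent, and the system is empty at time $0$. A type-$j$ buyer has value $v_{ij}\ge0$ for an item of good $i$, and values add up. When a buyer arrives, an online algorithm decides at once and irrevocably which available items to give to her, and then she leaves. The algorithm may be randomized. It knows all rates, values and constraints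 and the history so far, but not the future; there is no restriction on its running time.

The allowed allocations define three classes of problems.

* *Single-good SPI with unit demands* (the basic problem): $|\mathcal G|=1$, and each buyer receives at most one item.
* *Multi-good SPI with unit demands*: each buyer receives at most one item, of any good.
* *Matroid demands*: type $j$ has a matroid $\mathcal M_j$ on $\mathcal G$. A type-$j$ buyer may receive at most one item of each good in a set $T$ independent in $\mathcal M_j$, for value $\sum_{i\in T}v_{ij}$.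

*Example.* Take one good and two buyer types with values $1$ and $100$. One item is in stock and a buyer of value $1$ arrives. The online algorithm must decide whether to sell without knowing if a buyer of value $100$ will come before the item perishes. Someone who sees the whole future knows.

**Definition (benchmarks).** Let $\mathrm{ALG}(T)$ be the reward of an online algorithm in $[0,T]$. Its performance is $\liminf_{T\to\infty}\mathbb E[\mathrm{ALG}(T)]/T$. Let $\mathrm{OPT}_{\mathrm{off}}(T)$ be the largest reward in $[0,T]$ of a feasible allocation chosen with full advance knowledge of all arrival and perishing times in $[0,T]$, and let $\mathrm{OPT}_{\mathrm{off}}=\limsup_{T\to\infty}\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]/T$. An algorithm is $\alpha$-competitive for a class if its performance is at least $\alpha\cdot\mathrm{OPT}_{\mathrm{off}}$ on every instance of the class. For a class $\mathcal C$, $\alpha^*(\mathcal C)$ is the supremum of the $\alpha$ for which an $\alpha$-competitive algorithm exists.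

*Example.* With one good, one buyer type and value $1$, $\mathrm{OPT}_{\mathrm{off}}(T)$ is the size of a maximum matching between buyers and items, where a buyer may be matched to an item if she arrives during its lifetime.

**Definition (matroid, rank, span).** A matroid on $\mathcal G$ is a nonempty family of subsets, called independent, closed under taking subsets, such that whenever $I,J$ are independent and $|J|>|I|$, some element of $J\setminus I$ can be added to $I$ keeping independence. Hence, for each $S$, all maximal independent subsets of $S$ have the same size $r(S)$, the rank of $S$. The span of $S$ is $\{k: r(S\cup\{k\})=r(S)\}$. We use that $r$ is submodular: $r(S\cup A)-r(S)$ does not increase when $S$ grows. In particular $S\subseteq S'$ implies $\mathrm{span}(S)\subseteq\mathrm{span}(S')$.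

*Example.* In the rank-one uniform matroid the independent sets are $\emptyset$ and the singletons, so unit demand is a special case of matroid demand. On the three edges of a triangle, let the independent sets be those with at most two edges. Then $\mathrm{span}(\{1\})=\{1\}$ and $\mathrm{span}(\{1,2\})=\{1,2,3\}$.

**Greedy.** Given $U\subseteq\mathcal G$ and an order $u_1,u_2,\dots$ on $U$, greedy scans $U$ in this order and adds each element that keeps the current set independent. We need three facts.

* **(M1)** The elements selected among $u_1,\dots,u_k$ form a maximal independent subset of $\{u_1,\dots,u_k\}$. Indeed a rejected element made an earlier selection dependent, so it makes the later, larger selection dependent too. Hence $r(\{u_1,\dots,u_k\})-r(\{u_1,\dots,u_{k-1}\})$ is $1$ if $u_k$ is selected and $0$ if not.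
* **(M2)** Deleting a rejected element from $U$ does not change the output, because all other decisions are the same.
* **(M3)** If $U$ is scanned in an order of weights $c_1\ge c_2\ge\dots\ge c_m\ge0$, the output has maximum weight among independent subsets of $U$. Indeed, with $c_{m+1}=0$, an independent $J\subseteq U$ has weight $\sum_k(c_k-c_{k+1})|J\cap\{u_1,\dots,u_k\}|\le\sum_k(c_k-c_{k+1})\,r(\{u_1,\dots,u_k\})$, and by (M1) the right side is the weight of the greedy output.

**Poisson facts.** Put $\rho_i=\lambda_i/\mu_i$, let $\pi=\bigotimes_i\mathrm{Poisson}(\rho_i)$ on $\mathbb N^{\mathcal G}$, and let $N\sim\pi$.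

* **(P1)** Let $R_t$ be the stock vector if nothing were ever sold. An item arriving at time $u$ is alive at $t$ with probability $e^{-\mu_i(t-u)}$. By thinning, the $R_{t,i}$ are independent Poisson variables with means $\lambda_i\int_0^te^{-\mu_i(t-u)}du=\rho_i(1-e^{-\mu_it})\le\rho_i$. Hence $R_t$ is stochastically dominated by $N$: $\mathbb E F(R_t)\le\mathbb E F(N)$ for every nonnegative increasing $F$.
* **(P2)** For $F\ge0$, $\mathbb E_\pi[N_kF(N)]=\rho_k\,\mathbb E_\pi[F(N+e_k)]$, because $n\,\rho^n/n!=\rho\cdot\rho^{n-1}/(n-1)!$. Here $F$ need only be defined where $N_k\ge1$. *Example.* With one good and $F(N)=1/N$ we get $\Pr[N\ge1]=\rho\,\mathbb E[1/(N+1)]$, so $\mathbb E[1/(N+1)]=(1-e^{-\rho})/\rho$.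
* **(P3)** If $Y_t\ge0$ is determined by what happens before time $t$ and $\tau$ runs over the arrivals of a Poisson process of rate $\gamma$, then $\mathbb E\sum_{\tau\le T}Y_\tau=\gamma\int_0^T\mathbb E[Y_t]\,dt$. Likewise, if an online algorithm has $n_i(t)$ items of good $i$ in stock, the expected number of them that perish unsold in $[0,T]$ is $\mu_i\int_0^T\mathbb E[n_i(t)]\,dt$.

**Harris' inequality.** If $F,H$ are bounded and decreasing on $\mathbb N^d$ and $\pi$ is a product measure, then $\mathbb E_\pi[FH]\ge\mathbb E_\pi[F]\,\mathbb E_\pi[H]$. For $d=1$, take independent copies $X,Y$. Then $0\le\mathbb E[(F(X)-F(Y))(H(X)-H(Y))]=2(\mathbb E[FH]-\mathbb E[F]\mathbb E[H])$. For $d>1$, condition on the first $d-1$ coordinates, apply the case $d=1$, and note that the conditional means of $F$ and $H$ are bounded decreasing functions of those coordinates. Then induct.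

**Definition (decreasing density).** A law on $\mathbb N^{\mathcal G}$ has a decreasing density if it gives $n$ probability $\pi(n)g(n)$ with $g$ decreasing.

*Example.* The point mass at $0$ has density $\mathbf 1[n=0]/\pi(0)$, which is decreasing. With one good, $\mathrm{Poisson}(\rho')$ with $\rho'\le\rho$ has density $e^{\rho-\rho'}(\rho'/\rho)^n$, which is decreasing. The law of $N$ conditioned on $N\ge2$ does not have one: its density is $0$ at $1$ and positive at $2$.

## Does one half survive several goods or matroid demands?

For the basic problem the answer is known: there is a $1/2$-competitive algorithm, and none is $(1/2+\varepsilon)$-competitive for any $\varepsilon>0$ (Kessel, Shameli, Saberi, Wajc, EC'22). So $\alpha^*=1/2$ there, and it is attained. The basic problem is a special case of the other two classes, so their $\alpha^*$ is at most $1/2$. For several goods with unit demands, a $(1-1/\sqrt e)$-competitive algorithm is known. The question, from Neel Patel, David Wajc, "Combinatorial Stationary Prophet Inequalities", arXiv:2312.08245 (2023), is whether $1/2$ can be reached for several goods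 with unit demands, and for matroid demands, or whether these classes are strictly harder than the basic problem, in the sense that $\alpha^*<1/2$.

**Answer.** (a) A $1/2$-competitive algorithm exists for multi-good SPI with unit demands. (b) A $1/2$-competitive algorithm exists for SPI with matroid demands. (c) Neither class is strictly harder than the basic problem: $\alpha^*=1/2$ for both, and the value is attained.

It suffices to find a $1/2$-competitive algorithm for matroid demands. It will be a fixed posted-price policy, and Theorem 1 gives its guarantee.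

## A linear program above the offline optimum

We first replace $\mathrm{OPT}_{\mathrm{off}}$ by something computable. Let $r_j$ be the rank function of $\mathcal M_j$ and $f_j(S)=\mathbb E_\pi[r_j(S\cap\operatorname{supp}N)]$. Let $P$ be the set of all $x\ge0$ with
$$\sum_jx_{ij}\le\lambda_i\quad\text{for all }i,\tag{1}$$
$$\sum_{i\in S}x_{ij}\le\gamma_jf_j(S)\quad\text{for all }j\text{ and all }S\subseteq\mathcal G.\tag{2}$$
Let $\mathrm{LP}=\max_{x\in P}\sum_{i,j}v_{ij}x_{ij}$; the maximum exists because $P$ is compact. Read $x_{ij}$ as the rate at which type $j$ receives good $i$.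

*Example.* With unit demands and two goods, $f_j(\{i\})=1-e^{-\rho_i}$ and $f_j(\{1,2\})=1-e^{-\rho_1-\rho_2}$. With one good, one type and value $1$, $\mathrm{LP}=\min(\lambda,\gamma(1-e^{-\rho}))$.

**Lemma 1.** $\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]\le T\cdot\mathrm{LP}$ for all $T$, so $\mathrm{OPT}_{\mathrm{off}}\le\mathrm{LP}$.

*Proof.* Almost surely there are finitely many arrivals in $[0,T]$, hence finitely many feasible allocations. Choose an optimal one, breaking ties by a fixed measurable rule. Let $x_{ij}$ be $1/T$ times the expected number of items of good $i$ that it gives to type-$j$ buyers. Then $\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]=T\sum_{i,j}v_{ij}x_{ij}$, so we must show $x\in P$.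

Constraint (1) holds because each item is sold at most once and $\lambda_iT$ items of good $i$ are expected. For (2), a type-$j$ buyer arriving at $t$ receives an independent set contained in $\operatorname{supp}R_{t-}$, so at most $r_j(S\cap\operatorname{supp}R_{t-})$ goods from $S$. The process $R$ depends only on the items and is independent of the buyers. By (P3), and by (P1) applied to the increasing function $n\mapsto r_j(S\cap\operatorname{supp}n)$,
$$T\sum_{i\in S}x_{ij}\le\gamma_j\int_0^T\mathbb E\,r_j(S\cap\operatorname{supp}R_t)\,dt\le\gamma_jT f_j(S).\qquad\square$$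

## One good and one buyer type by hand

Take one good, one type, $v=1$, and sell whenever possible. The stock is a birth–death chain with birth rate $\lambda$ and death rate $\mu n+\gamma\mathbf 1[n\ge1]$. Its stationary law $\sigma$ satisfies $\lambda\sigma(n-1)=(\gamma+\mu n)\sigma(n)$, and $\pi$ satisfies $\lambda\pi(n-1)=\mu n\,\pi(n)$. So the density $g=\sigma/\pi$ is
$$g(n)=g(0)\prod_{k=1}^n\frac{k\mu}{k\mu+\gamma},$$
which is decreasing. Let $\theta=\mathbb E_\sigma[n]/\rho$, and let $s=\gamma\Pr_\sigma[n\ge1]$ be the sale rate. Summing the balance equation over $n\ge1$ gives $\lambda=s+\mu\,\mathbb E_\sigma[n]$, that is, $s=\lambda(1-\theta)$. On the other hand, by (P2) and Harris,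
$$\Pr_\sigma[n\ge1]=\mathbb E_\pi\!\left[N\cdot\tfrac{g(N)}{N}\mathbf 1[N\ge1]\right]=\rho\,\mathbb E_\pi\!\left[\tfrac{g(N+1)}{N+1}\right]\ge\rho\,\mathbb E_\pi[g(N+1)]\,\mathbb E_\pi\!\left[\tfrac1{N+1}\right]=\theta(1-e^{-\rho}),$$
because $\rho\,\mathbb E_\pi[g(N+1)]=\mathbb E_\pi[Ng(N)]=\mathbb E_\sigma[n]=\rho\theta$ and $\mathbb E_\pi[1/(N+1)]=(1-e^{-\rho})/\rho$.

So for every $x\in P$ with $x>0$ we have $s\ge\theta\gamma(1-e^{-\rho})\ge\theta x$. Together with $s=\lambda(1-\theta)$,
$$\frac s\lambda+\frac sx\ge(1-\theta)+\theta=1,\qquad\text{so}\qquad s\ge\frac{x}{1+x/\lambda}\ge\frac x2 .$$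
If $\theta$ is small, few items perish, so many are sold. If $\theta$ is large, buyers find stock. The general proof has these same two halves, with $\theta_i$ for each good. Prices balance them when values differ.

## Prices, and the inequality they ask for

A natural first try uses the LP directly. By (2), $x_{\cdot j}/\gamma_j$ satisfies $\sum_{i\in S}x_{ij}/\gamma_j\le r_j(S)$, so by Edmonds' theorem it is a convex combination of indicator vectors of independent sets. Give each arriving buyer a random independent set with these marginals and sell what is in stock. This is good when stocks are large (Proposition 4 below). But good $i$ is sold to type $j$ at rate $x_{ij}\Pr[n_i\ge1]\le x_{ij}\rho_i$, and for $\rho_i\to0$ this is a vanishing fraction of $x_{ij}$. The LP has already paid for the chance that the stock is empty, and this scheme pays again. The policy must react to the stock it sees.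

**The policy.** Fix prices $p\in\mathbb R_{\ge0}^{\mathcal G}$. Put $w_{ij}=v_{ij}-p_i$ and $E_j=\{i:w_{ij}>0\}$, and order $E_j$ by decreasing $w_{ij}$ with fixed tie-breaking. For $U\subseteq\mathcal G$ let $G_j(U)$ be the output of greedy for $\mathcal M_j$ on $U\cap E_j$ in this order. When a type-$j$ buyer arrives and the stock is $n$, sell one item of each good in $G_j(\operatorname{supp}n)$.

By (M3), the sum of $v_{ij}-p_i$ over the goods sold is
$$u_j(n)=\max\Big\{\sum_{i\in I}w_{ij}^+:\ I\subseteq\operatorname{supp}n,\ I\text{ independent in }\mathcal M_j\Big\};$$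
goods outside $E_j$ have $w_{ij}^+=0$ and do not matter.

Let $n(t)$ be the stock under the policy, $a_i(t)=\mathbb E\,n_i(t)$ and $\theta_i(t)=a_i(t)/\rho_i$. If we imagine that sold items go on living until they would have perished, we see that $n(t)\le R_t$, so $a_i(t)\le\rho_i$.

Each sale earns $v_{ij}=p_i+(v_{ij}-p_i)$: revenue plus utility. Arrivals of good $i$ in $[0,T]$ are sold, perished, or still in stock, so by (P3) the expected number sold is
$$\lambda_iT-\mu_i\int_0^Ta_i(t)\,dt-a_i(T)\ \ge\ \int_0^T\lambda_i(1-\theta_i(t))\,dt-\rho_i,\tag{3}$$
because $\mu_ia_i=\lambda_i\theta_i$ and $a_i(T)\le\rho_i$. By (P3) again, the expected utility from type $j$ is $\gamma_j\int_0^T\mathbb E[u_j(n(t))]\,dt$. Guided by the one-good case, we want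
$$\gamma_j\,\mathbb E[u_j(n(t))]\ \ge\ \sum_i\theta_i(t)\,x_{ij}\,(v_{ij}-p_i)\qquad\text{for every }x\in P.\tag{4}$$

## Two dominated stocks that violate (4)

We know $n(t)\le R_t$ and that $R_t$ is below $N\sim\pi$. One might hope that domination and the means $\theta_i$ suffice for (4). They do not, and there are two separate obstacles. In both examples take $p=0$, and let $\widetilde n\le N$ play the role of the stock.

*Items in lumps.* One good, $v=1$, $\widetilde n=N\cdot\mathbf 1[N\ge2]$. By (P2), $\theta=\mathbb E[N;N\ge2]/\rho=\Pr[N\ge1]=1-e^{-\rho}$. When $x=\gamma(1-e^{-\rho})\le\lambda$, inequality (4) would say $\Pr[N\ge2]\ge(1-e^{-\rho})^2$. For $\rho=1$ the left side is $1-2/e<0.27$ and the right side is $(1-1/e)^2>0.39$, so (4) fails. Here $x\le\lambda$ holds if $\gamma\le\lambda$.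

*Correlated goods.* Two goods with $\rho_1=\rho_2=\rho$, unit demand, all values $1$, and $\widetilde n=N\cdot\mathbf 1[N_1\ge1,\,N_2\ge1]$. Put $q=1-e^{-\rho}$. Then $\theta_1=\theta_2=\mathbb E[N_1]\,q/\rho=q$. For small $\gamma$, (1) is slack, and by symmetry there is $x\in P$ with $x_1=x_2=\tfrac12\gamma f(\{1,2\})$: the singleton constraints hold since $f(\{1,2\})=1-(1-q)^2=q(2-q)\le2q$. Inequality (4) would say $q^2\ge q\cdot q(2-q)$, which is false because $2-q>1$. Each good is present only when the other makes it useless.

So (4) needs information about the shape of the stock law, not only its size. In both examples the density with respect to $\pi$ increases somewhere. In the one-good chain it decreased. The idea is that under our policy the density is always decreasing, in all coordinates. Then (P2) turns item counts into shifts, and Harris rules out both obstacles.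

## Greedy sales preserve decreasing densities

**Lemma 2.** For every $t$, $\Pr[n(t)=n]=\pi(n)g_t(n)$ with $g_t$ decreasing on $\mathbb N^{\mathcal G}$. In particular $0\le g_t\le g_t(0)\le1/\pi(0)$.

Before the proof, a case by hand. With one good, a sale maps $m\mapsto m-1$ for $m\ge1$ and $0\mapsto0$. The density $g$ becomes $g'(0)=g(0)+\rho g(1)$ and $g'(n)=\frac{\rho}{n+1}g(n+1)$ for $n\ge1$, and this is decreasing if $g$ is. The form of the policy matters: if one sold only when $m=1$, then $g\equiv1$ would become $g'(0)=1+\rho$, $g'(1)=0$, $g'(2)=1$.

*Proof.* **Set-up: reduce to two kinds of steps.** Condition on the whole buyer process, which is independent of item arrivals and perishing. Almost surely $[0,t]$ contains finitely many buyers, at distinct times. The stock starts at $0$, with decreasing density $\mathbf 1[n=0]/\pi(0)$. It then alternates between sale-free evolution and the maps $n\mapsto n-\mathbf 1_{G_j(\operatorname{supp}n)}$ at type-$j$ arrivals. After a sale the remaining items still have fresh exponential lifetimes, by memorylessness. We show that both steps preserve decreasing densities.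 Given the buyers, $n(t)$ then has a decreasing density, and averaging over the buyer process keeps it decreasing. The bound follows from $\pi(0)g_t(0)=\Pr[n(t)=0]\le1$.

**Step (i): sale-free evolution for time $s$.** The purpose is to write the new density as a conditional expectation of the old one. Without sales the goods are independent. From $N_i(0)=n_i$, the count $N_i(s)$ is distributed as
$$\mathrm{Bin}(n_i,e^{-\mu_is})+\mathrm{Poisson}\big(\rho_i(1-e^{-\mu_is})\big)\quad\text{(independent sum)}.$$
Start with $N_i(0)\sim\mathrm{Poisson}(\rho_i)$. Then $(N_i(0),N_i(s))=(X+Y,X+Z)$, with $X$ the survivors, $Y$ the old items that died, and $Z$ the new items alive at time $s$. By thinning, $X,Y,Z$ are independent Poisson variables, and $Y,Z$ both have mean $\rho_i(1-e^{-\mu_is})$. So the pair is exchangeable. For the transition probabilities $Q_s$ of the product chain this says $\pi(m)Q_s(m,n)=\pi(n)Q_s(n,m)$. If the law at the start is $\pi g$, the law after time $s$ is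
$$\sum_m\pi(m)g(m)Q_s(m,n)=\pi(n)\sum_mQ_s(n,m)g(m)=\pi(n)\,\mathbb E[g(N(s))\mid N(0)=n].$$
Raising $n_i$ by $1$ adds an independent Bernoulli variable to the binomial part, so $N(s)$ is stochastically increasing in $n$. Since $g$ is decreasing, so is the new density.

**Step (ii): a sale to type $j$.** The purpose is to list the states that lead to a given $n$. A state $m$ is mapped to $n$ exactly when $m=n+\mathbf 1_I$ with $I=G_j(\operatorname{supp}m)$, and $\operatorname{supp}m=\operatorname{supp}n\cup I$. With
$$\mathcal I_j(n)=\{I:\ G_j(\operatorname{supp}n\cup I)=I\},$$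
the new density is
$$g'(n)=\sum_{I\in\mathcal I_j(n)}\frac{\pi(n+\mathbf 1_I)}{\pi(n)}\,g(n+\mathbf 1_I)=\sum_{I\in\mathcal I_j(n)}\Big(\prod_{i\in I}\frac{\rho_i}{n_i+1}\Big)g(n+\mathbf 1_I).$$

*Example.* For unit demand with $E_j=\{1,2\}$ and good $1$ preferred, $\mathcal I_j(n)$ is $\{\emptyset,\{1\},\{2\}\}$ for $n=0$, it is $\{\{1\},\{2\}\}$ for $n_1=0<n_2$, and it is $\{\{1\}\}$ for $n_1\ge1$. The family shrinks as $n$ grows. This is true in general:

*Claim.* $\mathcal I_j(n+e_k)\subseteq\mathcal I_j(n)$. Let $I\in\mathcal I_j(n+e_k)$, $U=\operatorname{supp}n\cup I$ and $U'=U\cup\{k\}$, so $G_j(U')=I$. If $k\in U$, then $U=U'$ and $I\in\mathcal I_j(n)$. If $k\notin U$, then $k\notin I$, so $k$ is not selected from $U'$: either $k\notin E_j$ or greedy rejects it. By (M2), $G_j(U)=G_j(U')=I$, so $I\in\mathcal I_j(n)$.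

Passing from $n$ to $n+e_k$, the index family shrinks and each nonnegative summand does not increase, since both the product and $g$ are decreasing. So $g'(n+e_k)\le g'(n)$. $\square$

## From a decreasing density to buyer utility

**Lemma 3.** For every $x\in P$, every type $j$ and every $t$, inequality (4) holds:
$$\gamma_j\,\mathbb E[u_j(n(t))]\ge\sum_i\theta_i(t)\,x_{ij}\,(v_{ij}-p_i).$$

*Proof.* Fix $j$ and $t$, and write $g=g_t$, $\theta_i=\theta_i(t)$, $w_i=w_{ij}^+$, $c_i=\theta_iw_i\ge0$. Number the goods so that $c_1\ge\dots\ge c_d\ge0$, and let $c_{d+1}=0$ and $[k]=\{1,\dots,k\}$. This need not be the order used by the policy. It is the right order for the target $\sum_i\theta_iw_ix_{ij}$, and $u_j$ is a maximum, so any independent set bounds it from below. Define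
$$\varphi_k(N)=r_j([k]\cap\operatorname{supp}N)-r_j([k-1]\cap\operatorname{supp}N)\in\{0,1\}.$$
By (M1), $\varphi_k(N)=1$ exactly when greedy in the order $1,\dots,d$ on $\operatorname{supp}N$ selects $k$.

**Step A: bound the LP side by $\mathbb E_\pi[\varphi_k]$.** By Abel summation, (2) with $S=[k]$, and $c_k\ge c_{k+1}$,
$$\sum_kc_k\frac{x_{kj}}{\gamma_j}=\sum_k(c_k-c_{k+1})\sum_{i\le k}\frac{x_{ij}}{\gamma_j}\le\sum_k(c_k-c_{k+1})f_j([k])=\sum_kc_k\,\mathbb E_\pi[\varphi_k(N)],$$
where the last equality uses $\mathbb E_\pi[\varphi_k]=f_j([k])-f_j([k-1])$.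

**Step B: compare the true stock with $\pi$.** We show
$$\mathbb E_\pi[g(N)\varphi_k(N)]\ge\theta_k\,\mathbb E_\pi[\varphi_k(N)].\tag{5}$$
We have $\varphi_k(N)=\mathbf 1[N_k\ge1]\,\psi_k(N)$ with $\psi_k(N)=\mathbf 1[k\notin\mathrm{span}([k-1]\cap\operatorname{supp}N)]$. The function $\psi_k$ does not depend on $N_k$, and it is decreasing because span is monotone. For $N_k\ge1$ put $h(N)=\psi_k(N)/N_k$, so $\varphi_k(N)=N_kh(N)$. Then
$$h(N+e_k)=\frac{\psi_k(N)}{N_k+1}$$
is decreasing with values in $[0,1]$. Also $g(\cdot+e_k)$ is decreasing, and bounded by Lemma 2. By (P2) and Harris,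
$$\mathbb E_\pi[g\varphi_k]=\rho_k\,\mathbb E_\pi[g(N+e_k)h(N+e_k)]\ge\rho_k\,\mathbb E_\pi[g(N+e_k)]\;\mathbb E_\pi[h(N+e_k)].$$
By (P2) read backwards, $\mathbb E_\pi[g(N+e_k)]=\mathbb E_\pi[N_kg(N)]/\rho_k=a_k(t)/\rho_k=\theta_k$ and $\rho_k\mathbb E_\pi[h(N+e_k)]=\mathbb E_\pi[N_kh(N)]=\mathbb E_\pi[\varphi_k]$. This proves (5).

**Step C: assemble.** By (M1), $\{k:\varphi_k(N)=1\}$ is an independent subset of $\operatorname{supp}N$, so $u_j(N)\ge\sum_kw_k\varphi_k(N)$. Hence
$$\mathbb E[u_j(n(t))]=\mathbb E_\pi[g\,u_j]\ge\sum_kw_k\mathbb E_\pi[g\varphi_k]\ge\sum_kw_k\theta_k\mathbb E_\pi[\varphi_k]\ge\sum_k\theta_kw_k\frac{x_{kj}}{\gamma_j}\ge\sum_k\theta_k(v_{kj}-p_k)\frac{x_{kj}}{\gamma_j},$$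
by (5), Step A and $w_k\ge v_{kj}-p_k$. Multiply by $\gamma_j$. $\square$

The factor $1/N_k$ in $h$ handles the lumps, and the monotonicity of $\psi_k$ in the other goods handles the correlation.

## Prices that make the outcome independent of the stock

**Lemma 4.** For any $x\in P$ and $p\ge0$, with $O_i=\sum_jv_{ij}x_{ij}$,
$$\mathbb E[\mathrm{ALG}(T)]\ge\sum_i\int_0^T\Big[p_i\lambda_i+\theta_i(t)\Big(O_i-p_i\sum_jx_{ij}-p_i\lambda_i\Big)\Big]dt-\sum_ip_i\rho_i.$$

*Proof.* The reward is $\sum_ip_i\cdot\#\{\text{sold items of good }i\}$ plus the sum of $u_j(n(\tau-))$ over buyer arrivals $\tau\le T$, with $j$ the arriving type. By (3), the expected first part is at least $\sum_i\int_0^Tp_i\lambda_i(1-\theta_i(t))\,dt-\sum_ip_i\rho_i$. Since $n(t-)$ is determined by the past and $u_j$ is bounded, (P3) gives the second part as $\sum_j\gamma_j\int_0^T\mathbb E[u_j(n(t))]\,dt$. By Lemma 3 summed over $j$, this is at least $\sum_i\int_0^T\theta_i(t)\big(O_i-p_i\sum_jx_{ij}\big)dt$. Add the two. $\square$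

We do not control $\theta_i(t)$, so we choose $p_i$ to make its coefficient nonnegative.

**Theorem 1.** Let $x$ be an optimal LP solution and $p_i=O_i/(2\lambda_i)$, where $O_i=\sum_jv_{ij}x_{ij}$. For every instance with matroid demands and every $T$,
$$\mathbb E[\mathrm{ALG}(T)]\ \ge\ \tfrac12\,\mathrm{LP}\cdot T-\sum_i\frac{O_i}{2\mu_i}\ \ge\ \tfrac12\,\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]-\sum_i\frac{O_i}{2\mu_i}.$$
Hence the policy is $1/2$-competitive.

*Proof.* By (1), $O_i-p_i\sum_jx_{ij}-p_i\lambda_i\ge O_i-2p_i\lambda_i=0$. Since $\theta_i\ge0$, Lemma 4 gives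
$$\mathbb E[\mathrm{ALG}(T)]\ge\sum_ip_i\lambda_iT-\sum_ip_i\rho_i=\frac T2\sum_iO_i-\sum_i\frac{O_i}{2\mu_i},$$
and $\sum_iO_i=\mathrm{LP}$. The second inequality is Lemma 1. Divide by $T$ and let $T\to\infty$. $\square$

Theorem 1 proves (b), and (a) is the case of rank-one uniform matroids. Both classes contain the single-good problem, for which no algorithm is $(1/2+\varepsilon)$-competitive (Kessel, Shameli, Saberi, Wajc, EC'22). So $\alpha^*=1/2$ for both classes, it is attained, and neither is strictly harder than the basic problem. This is (c).

## Every pair $(i,j)$ at once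

Lemma 4 holds for every $x\in P$ and all prices, and $P$ does not involve the values. So we may vary $v$ and apply a separation argument.

**Theorem 2.** Let $x\in P$ and $\beta_i=\sum_jx_{ij}/\lambda_i\in[0,1]$. There is a mixture of finitely many priority policies (drawn once at time $0$) whose long-run rates $s_{ij}$ of giving good $i$ to type $j$ satisfy
$$s_{ij}\ge\frac{x_{ij}}{1+\beta_i}\ \ \Big(\ge\frac{x_{ij}}2\Big)\quad\text{for all }i,j\text{ simultaneously.}$$
For every $\beta\in(0,1]$ the factor $1/(1+\beta)$ cannot be improved relative to the LP, even for one good and one buyer type.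

Here a *priority policy* is given, for each $j$, by a subset $E_j\subseteq\mathcal G$ and an order on it; it sells greedily in that order. For example, with two goods and unit demand, "sell good $2$ if present, otherwise good $1$" and "sell only good $1$" are priority rules for one type. There are finitely many priority policies, and every price policy is one of them.

*Proof.* **Rates exist.** The sale-free chain $R$ is irreducible with stationary law $\pi$, hence positive recurrent. Starting from $0$, let $\tau$ be its first return to $0$ after leaving; $\mathbb E\tau<\infty$. Since $n(t)\le R_t$, the stock is also $0$ at $\tau$, and the system starts afresh, independent of the past. The number of items of good $i$ given to type $j$ in one cycle is at most the number of type-$j$ buyers in it, whose mean is $\gamma_j\mathbb E\tau$, because $R$ is independent of the buyers. By the renewal-reward theorem, the expected number given in $[0,T]$, divided by $T$, converges to a limit $s_{ij}$. A mixture drawn at time $0$ has the averaged rates.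

**A good policy for each value vector.** Given any $v\ge0$, use the given $x$ with prices $p_i=O_i/(\lambda_i(1+\beta_i))$. Then $O_i-p_i\beta_i\lambda_i-p_i\lambda_i=0$, so Lemma 4 gives a priority policy with
$$\sum_{i,j}v_{ij}s_{ij}\ge\sum_ip_i\lambda_i=\sum_i\frac{O_i}{1+\beta_i}=\sum_{i,j}v_{ij}b_{ij},\qquad b_{ij}=\frac{x_{ij}}{1+\beta_i}.$$

**One mixture for all values.** Let $C$ be the convex hull of the finitely many rate vectors; it is compact, and its points are the rate vectors of mixtures. Suppose no point of $C$ dominates $b$ coordinatewise. Then $C$ is disjoint from the closed convex set $b+\mathbb R_{\ge0}^{\mathcal G\times\mathcal B}$, and strict separation gives $v$ with $\max_{s\in C}v\cdot s<\inf\{v\cdot y:y\in b+\mathbb R_{\ge0}^{\mathcal G\times\mathcal B}\}$. The infimum is finite, so $v\ge0$, and it equals $v\cdot b$. Thus $v\cdot s<v\cdot b$ for all $s\in C$, which contradicts the previous step.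

**Sharpness.** Fix $\beta\in(0,1]$. Take one good and one type, unit demand, $v=1$, $\lambda=\rho\mu$ and $\gamma=\delta\mu$ with $\delta=\beta\rho/(1-e^{-\rho})$. Then $\gamma(1-e^{-\rho})=\beta\rho\mu=\beta\lambda\le\lambda$, so $x=\beta\lambda$ is LP-optimal and $x/\lambda=\beta$. For any online algorithm let $\bar s_T$ be the average expected sale rate, and $\bar a_T$ the average expected stock, over $[0,T]$. A sale needs a buyer who finds stock, and $\Pr[n(t)\ge1]\le\mathbb E[n(t)]$, so (P3) gives $\bar s_T\le\gamma\bar a_T$. Counting items gives $\bar s_T+\mu\bar a_T\le\lambda$. Hence $\mu\bar s_T\le\gamma\mu\bar a_T\le\gamma(\lambda-\bar s_T)$, so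
$$\bar s_T\le\frac{\lambda\gamma}{\gamma+\mu}=\frac{\lambda\delta}{1+\delta},\qquad\frac{\bar s_T}{x}\le\frac{\delta/\beta}{1+\delta}=\frac{\rho}{1-e^{-\rho}}\cdot\frac1{1+\delta}.$$
As $\rho\to0$ we have $\delta\to\beta$, and the bound tends to $1/(1+\beta)$. $\square$

## Several copies of a good: integral polymatroid demands

**Theorem 3.** Suppose a type-$j$ buyer may receive a vector $z\in\mathbb N^{\mathcal G}$ of items ($z_i$ copies of good $i$, for value $\sum_iv_{ij}z_i$) if and only if $z(S)\le h_j(S)$ for all $S$, where $h_j:2^{\mathcal G}\to\mathbb N$ is normalized, monotone and submodular. Then there is a $1/2$-competitive algorithm, and $1/2$ is optimal. Theorem 2's edge-wise bound also holds.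

Here $z(S)=\sum_{i\in S}z_i$ and normalized means $h_j(\emptyset)=0$. *Example.* With $h_j(S)=\min(3,2|S|)$, a buyer takes at most two copies of each good and at most three items in total. Matroid demand is the case $h_j=r_j$.

*Proof.* **A matroid on copies.** The purpose is to make greedy available. Take copies $(i,\ell)$, $1\le\ell\le h_j(\{i\})$, and call a set of copies independent if its count vector is feasible. Subsets of independent sets are independent. For the exchange property, let $I,J$ be independent with count vectors $z,y$, and suppose no element of $J\setminus I$ can be added to $I$. Call $S$ tight if $z(S)=h_j(S)$. If $S,S'$ are tight, then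
$$z(S)+z(S')=h_j(S)+h_j(S')\ge h_j(S\cup S')+h_j(S\cap S')\ge z(S\cup S')+z(S\cap S')=z(S)+z(S'),$$
so $S\cup S'$ is tight. Each $(i,\ell)\in J\setminus I$ has $i$ in some tight set, because $z+e_i$ is infeasible. The union $A$ of these tight sets is tight ($A=\emptyset$ is tight too), so $y(A)\le h_j(A)=z(A)$. Elements of $J$ of goods outside $A$ all lie in $I$, so $y(\mathcal G\setminus A)\le z(\mathcal G\setminus A)$. Thus $|J|\le|I|$. So this is a matroid.

**Greedy with counts.** For $m\in\mathbb N^{\mathcal G}$ let $r_j(m)=\max\{z(\mathcal G):z\le m\text{ feasible}\}$. This is the rank of a set containing $\min(m_i,h_j(\{i\}))$ copies of each $i$. Write $m|_S$ for $m$ with coordinates outside $S$ set to $0$, and $m_{<k}=m|_{[k-1]}$. Greedy, good by good in the order $1,2,\dots$, takes as many copies as feasibility and $m$ allow. Copies of one good are interchangeable: once one cannot be added, none can. If all $h_j(\{k\})$ copies of $k$ were offered after $m_{<k}$, greedy would by (M1) take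
$$\mathrm{cap}_k=r_j(m_{<k}+h_j(\{k\})e_k)-r_j(m_{<k})$$
of them. So it takes $z_k=\min(m_k,\mathrm{cap}_k)$, and (M1) gives $z([k])=r_j(m|_{[k]})$. Two properties matter. By submodularity of matroid rank, $\mathrm{cap}_k$ is decreasing in $m_{<k}$. And $\mathrm{cap}_k$ depends only on the selected vector $z_{<k}$, since greedy tests feasibility only against that. By (M3), greedy in decreasing weight order is optimal.

**The policy.** Keep $w_{ij}$, $E_j$ and the order of $E_j$. Let $G_j(m)\in\mathbb N^{\mathcal G}$ be the greedy vector for supply $m$ restricted to $E_j$, and sell $G_j(n)$. The utility of the sale is $u_j(n)=\max\{\sum_iw_{ij}^+z_i:z\le n\text{ feasible}\}$, which is bounded by $\sum_iw_{ij}^+h_j(\{i\})$.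

**The LP.** Put $f_j(S)=\mathbb E_\pi[r_j(N|_S)]$ and replace (2) by $\sum_{i\in S}x_{ij}\le\gamma_jf_j(S)$. In Lemma 1, a type-$j$ buyer at $t$ receives a feasible vector below $R_{t-}$, so at most $r_j(R_{t-}|_S)$ items from $S$. Since $r_j$ is monotone, the proof is unchanged.

**Lemma 2, step (ii).** A state $m$ is mapped to $n$ exactly when $m=n+z$ with $z=G_j(n+z)$, so
$$g'(n)=\sum_{z:\,G_j(n+z)=z}\ \prod_i\frac{\rho_i^{z_i}\,n_i!}{(n_i+z_i)!}\;g(n+z).$$
Each summand is decreasing in $n$. To see that the index set shrinks, let $G_j(n+e_k+z)=z$. The supply of $k$ is $n_k+1+z_k>z_k$, so either $k\notin E_j$ and $z_k=0$, or $z_k=\mathrm{cap}_k\le n_k+z_k$. Remove one unit of $k$. Goods scanned before $k$ are unaffected. The choice for $k$ is still $z_k$: it is $0$ in the first case and $\min(n_k+z_k,\mathrm{cap}_k)=z_k$ in the second. Later choices depend only on the selected vector and on their own supplies. So $G_j(n+z)=z$. Step (i) and the set-up are unchanged.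

**Lemma 3.** In the order $c_1\ge\dots\ge c_d$, put $\varphi_k(N)=r_j(N|_{[k]})-r_j(N|_{[k-1]})=\min(N_k,\mathrm{cap}_k(N_{<k}))$, with the caps of this order on all goods. Step A is unchanged. In Step B put $h(N)=\varphi_k(N)/N_k$ for $N_k\ge1$. Then
$$h(N+e_k)=\min\Big(1,\frac{\mathrm{cap}_k(N_{<k})}{N_k+1}\Big)$$
is decreasing with values in $[0,1]$, and (5) follows exactly as before. In Step C, $(\varphi_k(N))_k$ is a feasible vector bounded by $N$, so again $u_j(N)\ge\sum_kw_k\varphi_k(N)$.

**Conclusion.** Lemma 4 and Theorem 1 use only (1), (3), (P3) and Lemmas 1 and 3, so they hold verbatim. So does the edge-wise bound of Theorem 2; the number of items of good $i$ given to type $j$ in a cycle is now at most $h_j(\{i\})$ times the number of type-$j$ buyers, which has finite mean. That $1/2$ is optimal follows from the single-good case, which is $|\mathcal G|=1$ with $h_j(\mathcal G)=1$. $\square$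

## Large stocks

When every $\rho_i$ is large, the independent-set scheme that failed for small $\rho_i$ is close to optimal.

**Proposition 4.** For matroid demands, if $\rho_{\min}=\min_i\rho_i\ge1$, some online algorithm has performance at least $(1-e/\sqrt{\rho_{\min}})\,\mathrm{OPT}_{\mathrm{off}}$.

*Proof.* **The scheme.** Let $x$ be LP-optimal. Since $f_j(S)\le r_j(S)$, (2) gives $\sum_{i\in S}x_{ij}/\gamma_j\le r_j(S)$ for all $S$, so $x_{\cdot j}/\gamma_j$ lies in the matroid polytope of $\mathcal M_j$. By Edmonds' theorem, that polytope is the convex hull of the indicators of independent sets. Hence each arriving type-$j$ buyer can be assigned a fresh random independent set $I$ with $\Pr[i\in I]=x_{ij}/\gamma_j$. Sell her every good of $I$ that is in stock; a subset of $I$ is independent, so this is feasible.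

**The stock of one good.** By thinning, buyers whose set contains $i$ arrive as a Poisson process of rate $s_i=\sum_jx_{ij}\le\lambda_i$. So the stock of good $i$ alone is a birth–death chain with birth rate $\lambda_i$ and death rate $\mu_in+s_i\mathbf 1[n\ge1]$. It has a stationary law, since $\prod_{k\le n}\lambda_i/(s_i+k\mu_i)\le\rho_i^n/n!$ is summable, and it converges to it. Let $q_i$ be the stationary probability of $0$. Using $s_i\le\lambda_i$ and $1+y\le e^y$,
$$\frac1{q_i}=\sum_{n\ge0}\prod_{k=1}^n\frac{\lambda_i}{s_i+k\mu_i}\ge\sum_{n\ge0}\prod_{k=1}^n\frac1{1+k/\rho_i}\ge\sum_{n\ge0}e^{-n(n+1)/(2\rho_i)}\ge\frac{\sqrt{\rho_i}}e.$$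
For the last step keep $0\le n\le\lfloor\sqrt{\rho_i}\rfloor$. These are at least $\sqrt{\rho_i}$ terms, and $n(n+1)\le\rho_i+\sqrt{\rho_i}\le2\rho_i$ because $\rho_i\ge1$, so each exponent is at least $-1$.

**The reward.** By (P3), the expected number of items of good $i$ sold to type $j$ in $[0,T]$ is $x_{ij}\int_0^T\Pr[n_i(t)\ge1]\,dt$, and $\Pr[n_i(t)\ge1]\to1-q_i\ge1-e/\sqrt{\rho_i}$. So the performance is $\sum_{i,j}v_{ij}x_{ij}(1-q_i)\ge(1-e/\sqrt{\rho_{\min}})\,\mathrm{LP}$. If $1-e/\sqrt{\rho_{\min}}\ge0$, Lemma 1 finishes the proof. If it is negative, the statement is trivial. $\square$
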